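# Counting generators with a generic length function

## 1. The theory $T(G)$ detects the number of generators

**Theorem A.** For each $r\ge 1$ there is a sentence $\sigma_r$ in the signature $\{\cdot,L_0,L_1,\dots\}$ such that for every countable MIF group $G$: if $G$ is generated by at most $r$ elements, then $\sigma_r\in T(G)$; otherwise $\neg\sigma_r\in T(G)$.

**Corollary.** If $m\neq n$ in $\{2,3,\dots,\omega\}$, then the free groups satisfy $F_m\equiv F_n$, but $T(F_m)\ne T(F_n)$.

Two stronger statements accompany this. Let $HF(G)$ be the structure of hereditarily finite sets over $G$: elements of $G$ are urelements, and the relations are $\in$, "is in $G$", and the graph of multiplication. Let $W(G)=\mathrm{Th}(HF(G))$, the usual weak second-order theory of $G$. Call $G$ *locally $k$-generated* if every finite subset of $G$ lies in a $k$-generated subgroup (for instance, if $G$ itself is $k$-generated).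

**Theorem B.** Let $G,H$ be countable MIF groups.

1. $W(G)=W(H)\Rightarrow T(G)=T(H)$.
2. If $G$ is locally $k$-generated for some $k$ (for instance, finitely generated), then $T(G)=T(H)\Leftrightarrow W(G)=W(H)$.

**Theorem C.** Let $G$ be a countable MIF group.

1. If $G$ is finitely generated with arithmetical word problem (for instance, recursively presented), then for every countable MIF group $H$: $T(G)=T(H)\Leftrightarrow G\cong H$.
2. If $G$ is finitely generated or torsion, there is a countable MIF group $H\equiv G$ with $T(H)\neq T(G)$.

Here is what this says. A length function is a way to measure the elements of a group. Fix a countable group $G$ and choose a length function $\ell$ generically, in the sense of Baire category. Equip $G$ with its multiplication and with the spheres $L_i=\{g:\ell(g)=i\}$. For the groups we consider (the MIF groups), the first-order theory of the resulting structure does not depend on the generic choice; it is called $T(G)$. Since multiplication is in the signature, $T(G)=T(H)$ implies $G\equiv H$ as groups. The question, from A. Jarnevic, D. Osin, K. Oyakawa, "Generic length functions on countable groups", arXiv:2206.10712 (2022),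 is whether the converse holds for countable MIF groups, and what happens for non-abelian free groups of countable rank. The Corollary answers both parts negatively. Theorem B compares $T(G)$ with a classical object, and Theorem C says how far $T(G)$ can be from the theory of $G$.

## 2. Length functions, mixed identities, and $T(G)$

"Number" always means an element of $\mathbb N\cup\{0\}$.

**Definition (length function).** A length function on a countable group $G$ is a map $\ell\colon G\to\mathbb N\cup\{0\}$ such that for all $g,h\in G$: (L$_1$) $\ell(g)=0$ iff $g=1$; (L$_2$) $\ell(g)=\ell(g^{-1})$; (L$_3$) $\ell(gh)\le\ell(g)+\ell(h)$.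

Three sources of examples will be used again and again.

First, *interval-valued functions*: any symmetric function with value $0$ at $1$ and values in $[N,2N]$ elsewhere, $N\ge1$. Here (L$_3$) holds because two non-zero lengths sum to at least $2N$; if $g$ or $h$ is trivial, (L$_3$) is obvious.

Second, *truncations*: if $\ell$ is a length function and $N\ge1$, so is $\min(\ell,N)$, because $\min(a+b,N)\le\min(a,N)+\min(b,N)$ for numbers $a,b$.

Third, *weighted word lengths*. Take a generating alphabet of non-trivial elements, closed under inverses, and weights in $\mathbb N_{\ge1}$ with a letter and its inverse having the same weight. If an element is given several weights, we regard it as several letters. Let $\lambda(g)$ be the minimal total weight of a word representing $g$. Only the empty word has weight $0$, so (L$_1$) holds; inverting words gives (L$_2$); concatenating words gives (L$_3$). Weighted word lengths make sense on any group, and we shall use them on $G$ and on $G*\langle t\rangle$.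

**Definition (the space $L(G)$).** $L(G)$ is the set of length functions on $G$ with the topology of pointwise convergence.

For countably infinite $G$ this is a perfect Polish space. A set is *meager* if it is a countable union of nowhere dense sets, and *comeager* if its complement is meager. Countable intersections of comeager sets are comeager. By the Baire category theorem, a comeager subset of a non-empty open set is dense in it, and no non-empty open set is meager. A property holds for a *generic* length function if it holds on a comeager subset of $L(G)$.

**Definition (MIF).** $G$ satisfies a non-trivial mixed identity if there is $1\neq w\in G*\mathbb Z$ with $\alpha(w)=1$ for every homomorphism $\alpha\colon G*\mathbb Z\to G$ that is the identity on $G$. If there is no such $w$, then $G$ is *mixed identity free*, or MIF.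

Write $\mathbb Z=\langle t\rangle$ and $\Gamma=G*\langle t\rangle$. A homomorphism as above is determined by $y=\alpha(t)$, which can be any element of $G$. For $w\in\Gamma$ let $w(y)\in G$ be the result of substituting $t\mapsto y$. So $G$ is MIF iff for every $w\ne1$ in $\Gamma$ some $y\in G$ has $w(y)\neq1$. A finite group satisfies $t^{|G|}=1$, so MIF groups are infinite. If $g\neq1$ is central, then $gtg^{-1}t^{-1}$ is a non-trivial mixed identity. In $A\times B$ with $1\ne a\in A$, $1\neq b\in B$, the commutator of $a$ and $tbt^{-1}$ is one: it vanishes under every substitution, because conjugates of $b$ lie in $B$, and it is non-trivial in $\Gamma$, because $a\,t\,b\,t^{-1}a^{-1}\,t\,b^{-1}t^{-1}$ is reduced. So $F_2\times F_2$ is not MIF. Non-abelian free groups of countable rank are MIF; this we take as known.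

**Definition (the structure $G_\ell$).** For $\ell\in L(G)$, $G_\ell$ is the structure with underlying set $G$ in the signature $\{\cdot,L_0,L_1,\dots\}$, where $\cdot$ is multiplication and $L_i$ is interpreted as $\{g:\ell(g)=i\}$. For a sentence $\sigma$, $\mathrm{Mod}(\sigma)=\{\ell\in L(G): G_\ell\models\sigma\}$.

The following is known: if $G$ is a countable MIF group, then each $\mathrm{Mod}(\sigma)$ is meager or comeager. Hence
$$T(G)=\{\sigma:\mathrm{Mod}(\sigma)\text{ is comeager in }L(G)\}$$
is a complete theory.

A structure $G_\ell$ has infinitely many predicates $L_i$, but a single sentence mentions only finitely many. There are no variables for numbers, so "$\ell(x)=\ell(z)$" is not visibly a first-order formula. This will have to be earned.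

Finally, for a finite tuple $\bar a$ in $G$ let $|x|_{\bar a}\in\mathbb N\cup\{0,\infty\}$ be the word length of $x$ with respect to $\bar a$, with $|x|_{\bar a}=\infty$ iff $x\notin\langle\bar a\rangle$. To say that $\bar a$ generates $G$ is to say that $|x|_{\bar a}<\infty$ for all $x$.

## 3. Finite pieces of length functions

**Definition (condition).** A condition is a function $p\colon A\to\mathbb N\cup\{0\}$, with $A\subset G$ finite, that extends to a length function on $G$. Put $U_p=\{\ell\in L(G):\ell|_A=p\}$.

The non-empty sets $U_p$ form a base of $L(G)$. Which finite functions are conditions? On $G=\mathbb Z$, the function $1\mapsto1$, $3\mapsto4$ is not one, since $3=1+1+1$ forces $\ell(3)\le3$. No single instance of (L$_3$) with all its terms among $\pm1,\pm3$ shows this; one has to look at longer products. That is the only obstruction.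

**Lemma 1.** Let $A\subset G$ be finite and $p\colon A\to\mathbb N\cup\{0\}$. Then $p$ is a condition iff $p(a)\ge1$ for all $1\ne a\in A$, and whenever $a=b_1^{\varepsilon_1}\cdots b_k^{\varepsilon_k}$ with $k\ge0$, $a,b_i\in A$, $\varepsilon_i=\pm1$, we have $p(a)\le\sum_i p(b_i)$.

*Proof.* Necessity is clear from (L$_1$)–(L$_3$); the case $k=0$ says that $p(1)=0$ if $1\in A$. For sufficiency, take $N\ge1$ with $N>\max p$. Let $\ell$ be the weighted word length on $G$ with letters $b^{\pm1}$ for $b\in A\setminus\{1\}$, of weight $p(b)$, and with every $g\ne1$ as a further letter of weight $N$. Then $\ell(a)\le p(a)$ for $a\in A$. If $\ell(a)<p(a)$, a word of weight $<p(a)<N$ represents $a$. It uses no letter of weight $N$, so it is a product of elements $b_i^{\pm1}$ with $\sum p(b_i)<p(a)$, against the hypothesis. So $\ell$ extends $p$. $\square$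

## 4. Existential sentences, and the quantifier over finite sets

Suppose $G\equiv H$ and try to prove $T(G)=T(H)$ directly. For one block of existential quantifiers this works.

Let $\sigma=\exists\bar x\,\theta(\bar x)$ with $\theta$ quantifier-free, let $t_1(\bar x),\dots,t_s(\bar x)$ be the terms occurring in $\theta$, and let $N\ge1$ exceed every $i$ such that $L_i$ occurs in $\theta$. The set $\mathrm{Mod}(\sigma)$ is open. If it is non-empty it is not meager, so by the known dichotomy it is comeager. Thus $\sigma\in T(G)$ iff some $\ell\in L(G)$ and some $\bar g$ satisfy $\theta$. Replacing $\ell$ by $\min(\ell,N)$ does not change the truth of $\theta(\bar g)$. So $\sigma\in T(G)$ iff there are $\bar g$ in $G$ and $v_1,\dots,v_s\in\{0,\dots,N\}$ such that $t_j(\bar g)\mapsto v_j$ is a well-defined condition and $\theta(\bar g)$ holds with these lengths. There are finitely many choices of $(v_1,\dots,v_s)$. For a fixed choice, Lemma 1 asks that equal elements get equal values, that $v_j=0$ only if $t_j(\bar g)=1$, and that no relation $t_j(\bar g)=\prod t_{i_l}(\bar g)^{\varepsilon_l}$ has $\sum v_{i_l}<v_j$. Factors with value $0$ are trivial and may be deleted; after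 that fewer than $N$ factors remain. These are finitely many equations and inequations in $\bar g$, so "$\sigma\in T(G)$" is a first-order statement about the group $G$. Hence $G\equiv H$ implies that $T(G)$ and $T(H)$ contain the same existential sentences and, by completeness, the same universal ones.

Now take $\sigma=\forall x\,\exists y\,\theta(x,y)$. Then $\mathrm{Mod}(\sigma)$ is the intersection over $g\in G$ of the open sets $\mathrm{Mod}(\exists y\,\theta(g,y))$, so it is comeager iff each of them is dense. Density says: *for every condition $p$* there is a condition $q\supseteq p$ deciding the relevant lengths so that $\theta(g,y)$ holds for some $y$. The domain of $p$ is a finite set of arbitrary size. If its size were bounded, the quantifier over $p$ could be written with that many group variables. Without a bound it is a quantifier over finite subsets of $G$, which the first-order language of groups does not have. This is the point where the transfer from $G\equiv H$ breaks. What the argument does yield, once written for all sentences, is a reduction to $W(G)$, which is allowed to quantify over finite sets: this is Theorem B(1), proved in Section 11.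

In $W(G)$ one can say "there are $a,b$ such that every $x$ is the value of a finite sequence of elements from $\{a^{\pm1},b^{\pm1}\}$", so $W(F_2)\ne W(F_3)$. To prove Theorem A we must show that $G_\ell$ can say it too.

## 5. Word length as a supremum of length functions

Fix $\bar a=(a_1,\dots,a_k)$ in $G$, $x\in G$ and a number $n$. Then
$$|x|_{\bar a}\le n\iff \mu(x)\le n\ \text{ for all }\mu\in L(G)\text{ with }\mu(a_1),\dots,\mu(a_k)\le1. \tag{1}$$
If $|x|_{\bar a}\le n$ and $\mu(a_i)\le 1$ for all $i$, then $\mu(x)\le|x|_{\bar a}\le n$ by (L$_2$) and (L$_3$). Conversely, let $|x|_{\bar a}>n$. Let $\mu$ be the weighted word length on $G$ in which the non-trivial $a_i^{\pm1}$ have weight $1$ and every $g\neq1$ is a letter of weight $n+1$. Then $\mu(a_i)\le1$. A word of weight $\le n$ uses only letters $a_i^{\pm1}$, so it cannot represent $x$. Hence $\mu(x)\ge n+1$. For example, in the free group on $a,b$ with $\bar a=(a)$ and $x=b$, words of weight $\le n$ represent only powers of $a$, so $\mu(b)=n+1$: the supremum is infinite, as it should be.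

The right-hand side of (1) quantifies over all length functions, while we have a single $\ell$. But $\ell$ has many relatives: for each $y\in G$ the function $g\mapsto\ell(ygy^{-1})$ is again a length function. Only the finitely many values at $a_1,\dots,a_k,x$ matter in (1). So it would be enough if, for a generic $\ell$, *every condition is realized by some conjugate of $\ell$*. Then the quantifier over $\mu$ becomes a first-order quantifier over $y$. We also need to compare lengths with a variable number $n$; we take $n=\ell(h)$ for an element $h$ and must define "$\ell(x)\le\ell(h)$".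

So we want two generic properties: one about conjugates, and one that makes comparison of lengths definable. The method for both is to build a suitable length function on $\Gamma=G*\langle t\rangle$, where $t$ is completely free, and then to replace $t$ by an element of $G$ that behaves the same way on finitely many elements. MIF is what makes the replacement possible.

## 6. Replacing the free letter by an element of $G$

**Lemma 2.** Let $G$ be MIF and $\Gamma=G*\langle t\rangle$.

(a) For non-trivial $r_1,\dots,r_m\in\Gamma$ there is $y\in G$ with $r_i(y)\ne1$ for all $i$.

(b) Let $\lambda$ be a length function on $\Gamma$ and $Q\subset\Gamma$ finite. There are $y\in G$ and $\ell\in L(G)$ with $\ell(w(y))=\lambda(w)$ for all $w\in Q$.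

**Step 1.** *This step makes two non-trivial elements of $\Gamma$ fail to commute, after a conjugation.* Write $[u,v]=uvu^{-1}v^{-1}$. We claim that for $u,v\ne1$ in $\Gamma$ there is $x\in\Gamma$ with $[xux^{-1},v]\ne1$. If $u\in G$, put $u'=u$. Otherwise $u=g_0t^{k_1}g_1\cdots t^{k_n}g_n$ with $n\ge1$, all $k_i\ne0$, and $g_i\neq1$ for $0<i<n$; conjugating by $c\in G$ with $c\ne g_0^{-1}$ and $c\neq g_n$ gives an element $u'=cuc^{-1}$ whose normal form begins and ends with a $G$-syllable. Such $c$ exists because $G$ is infinite. In the same way, since $\langle t\rangle$ is infinite, conjugating $v$ by a suitable power of $t$ gives $v'$ whose normal form begins and ends with a $\langle t\rangle$-syllable (if $v\in\langle t\rangle$, take $v'=v$). Then $u'v'$ and $v'u'$ are reduced as written and begin with syllables from different factors, so they differ by the normal form theorem. Thus $[u',v']\neq1$. If $u'=cuc^{-1}$ and $v'=dvd^{-1}$, conjugating by $d^{-1}$ gives $[xux^{-1},v]\ne1$ with $x=d^{-1}c$.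

**Step 2.** *This step proves (a), by packing finitely many inequations into one.* Put $w_1=r_1$ and, using Step 1, $w_{j+1}=[x_jw_jx_j^{-1},r_{j+1}]\ne1$. Since $w_m\ne1$ and $G$ is MIF, there is $y$ with $w_m(y)\ne1$. A commutator with a trivial entry is trivial, so $r_m(y)\neq1$ and $w_{m-1}(y)\neq1$; continuing downwards, all $r_i(y)\ne1$.

**Step 3.** *This step proves (b), by asking $y$ to create no new short relations.* Choose $M\ge1$ with $M\ge\max_Q\lambda$. Let $R$ be the finite set of all $w^{-1}w_1^{\varepsilon_1}\cdots w_k^{\varepsilon_k}$ with $w,w_i\in Q\cup\{1\}$, $\varepsilon_i=\pm1$, $0\le k\le M$. By (a) choose $y$ with $r(y)\ne1$ for all $1\neq r\in R$. Since $w^{-1}w'\in R$ for $w,w'\in Q\cup\{1\}$, the map $w\mapsto w(y)$ is injective on $Q\cup\{1\}$. So $p(w(y))=\lambda(w)$ is a well-defined function on $A=\{w(y):w\in Q\}$, and if $w(y)\ne1$, then $w\ne1$ and $p(w(y))\ge1$.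

We check the second hypothesis of Lemma 1. Suppose $w(y)=\prod w_i(y)^{\varepsilon_i}$ with $w,w_i\in Q$ and $\sum\lambda(w_i)<\lambda(w)\le M$. Delete the factors with $w_i=1$. Each remaining factor has $\lambda(w_i)\ge1$, so fewer than $M$ remain. Hence $w^{-1}\prod w_i^{\varepsilon_i}\in R$, and it becomes trivial at $y$, so it is trivial in $\Gamma$. Then $w=\prod w_i^{\varepsilon_i}$ and $\lambda(w)\le\sum\lambda(w_i)$, a contradiction. By Lemma 1, $p$ extends to some $\ell\in L(G)$. $\square$

## 7. Two length functions on $G*\langle t\rangle$

Four numbers satisfy the *quadrilateral inequality* if each is at most the sum of the other three. For $z=yxs$ in any group with a length function, the lengths of $x,z,y,s$ satisfy it. The next lemma says that this is the only restriction on adjoining a new $y=t$ with prescribed lengths of $t$ and $s=x^{-1}t^{-1}z$.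

**Lemma 3.** Let $\ell_0\in L(G)$, $x,z\in G$, $m,n\ge1$, and let $\ell_0(x),\ell_0(z),m,n$ satisfy the quadrilateral inequality. There is a length function $\lambda$ on $\Gamma$ with $\lambda|_G=\ell_0$, $\lambda(t)=m$, $\lambda(x^{-1}t^{-1}z)=n$.

**Step 1.** *We define $\lambda$ and set up the bookkeeping.* Put $s=x^{-1}t^{-1}z$, so $s^{-1}=z^{-1}tx$. Let $\lambda$ be the weighted word length on $\Gamma$ with letters $g\in G\setminus\{1\}$ of weight $\ell_0(g)$, $t^{\pm1}$ of weight $m$, and $s^{\pm1}$ of weight $n$. Clearly $\lambda(g)\le\ell_0(g)$, $\lambda(t)\le m$, $\lambda(s)\le n$; we need the reverse inequalities. Call $t^{\pm1},s^{\pm1}$ the *$t$-letters*. Each contains exactly one $t^{\pm1}$; the letters $t,s^{-1}$ have sign $+$ and $t^{-1},s$ have sign $-$. Writing $s^{\pm1}$ out, every word acquires an expression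
$$g_0t^{\varepsilon_1}g_1\cdots t^{\varepsilon_k}g_k\qquad(g_i\in G,\ \varepsilon_i=\pm1),$$
with one $t^{\varepsilon_i}$ for each $t$-letter. A *pinch* is an index $1\le i<k$ with $g_i=1$ and $\varepsilon_{i+1}=-\varepsilon_i$. In a pinch-free expression, merging the $t^{\varepsilon_i}$ separated by trivial $g_i$ only merges equal signs, so it yields the normal form in $G*\langle t\rangle$. Hence a pinch-free expression is determined by its value.

**Step 2.** *We remove a pinch without changing the value or increasing the weight.* Consider two consecutive $t$-letters forming a pinch, and let $u$ be the value of the $G$-letters between them. The eight pairs of opposite signs are as follows.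

- For $t,t^{-1}$, or $t^{-1},t$, or $s,s^{-1}$, or $s^{-1},s$: the pinch means $u=1$, and the subword from the first to the second $t$-letter has value $1$.
- For $t,s$: $tu\,x^{-1}t^{-1}z$ has a pinch iff $u=x$, and then its value is $z$.
- For $s^{-1},t^{-1}$: $z^{-1}tx\,u\,t^{-1}$ has a pinch iff $u=x^{-1}$, and then its value is $z^{-1}$.
- For $t^{-1},s^{-1}$: $t^{-1}u\,z^{-1}tx$ has a pinch iff $u=z$, and then its value is $x$.
- For $s,t$: $x^{-1}t^{-1}z\,u\,t$ has a pinch iff $u=z^{-1}$, and then its value is $x^{-1}$.

The $G$-letters with value $u$ have total weight at least $\ell_0(u)$. So in the second and third cases the subword has weight at least $m+n+\ell_0(x)\ge\ell_0(z)$, and in the fourth and fifth at least $m+n+\ell_0(z)\ge\ell_0(x)$. Hence the subword may be deleted, or replaced by one $G$-letter, with the same value and no greater weight. The number of $t$-letters drops by two, so after finitely many replacements the word has no pinch.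

**Step 3.** *We read off the lower bounds from pinch-free words.* A pinch-free word with value $g\in G$ has no $t$-letter, so its weight is at least $\ell_0(g)$. A pinch-free word with value $t$ has exactly one $t$-letter, of sign $+$. If it is $t$, the weight is at least $m$. If it is $s^{-1}$, then $u\,z^{-1}tx\,v=t$, where $u,v\in G$ are the values of the $G$-letters before and after; so $u=z$, $v=x^{-1}$, and the weight is at least $n+\ell_0(z)+\ell_0(x)\ge m$. A pinch-free word with value $s=x^{-1}t^{-1}z$ has exactly one $t$-letter, of sign $-$. If it is $s$, the weight is at least $n$. If it is $t^{-1}$, then $u\,t^{-1}v=x^{-1}t^{-1}z$, so $u=x^{-1}$, $v=z$, and the weight is at least $m+\ell_0(x)+\ell_0(z)\ge n$. $\square$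

**Lemma 4.** Let $\ell_0,\mu\in L(G)$ and $N\ge1$. There is a length function $\lambda$ on $\Gamma$ such that $\lambda(g)=\ell_0(g)$ whenever $\ell_0(g)<N$, and $\lambda(tgt^{-1})=\mu(g)$ whenever $\mu(g)<N$.

*Proof.* The subgroups $G$ and $tGt^{-1}$ of $\Gamma$ generate their free product: a product of non-trivial elements taken alternately from $G$ and $tGt^{-1}$ is, as written, a non-trivial normal form in $\Gamma$. So we may put $\ell_0$ on one factor and $\mu$ on the other. Let $\lambda$ be the weighted word length on $\Gamma$ with letters $g$ (weight $\ell_0(g)$) and $tgt^{-1}$ (weight $\mu(g)$) for $g\in G\setminus\{1\}$, and with every $\gamma\in\Gamma\setminus\{1\}$ as a letter of weight $N$. Then $\lambda(g)\le\ell_0(g)$ and $\lambda(tgt^{-1})\le\mu(g)$.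

A word of weight $<N$ uses only the first two kinds of letters, so it lives in $G*tGt^{-1}$. If its value is $g\in G$, apply the homomorphism $G*tGt^{-1}\to G$ that is the identity on $G$ and kills $tGt^{-1}$: the images of the letters from $G$ multiply to $g$, so the weight is at least $\ell_0(g)$. If its value is $tgt^{-1}$, apply the homomorphism that kills $G$ and sends $tg't^{-1}\mapsto g'$: the weight is at least $\mu(g)$. When $\ell_0(g)<N$, respectively $\mu(g)<N$, a word of minimal weight for $g$, respectively $tgt^{-1}$, has weight $<N$, so equality holds. $\square$

## 8. Two generic properties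

**Proposition 5.** Let $G$ be a countable MIF group. The set $\mathcal C_G$ of all $\ell\in L(G)$ with the following two properties is comeager.

- (G1) For all $x,z\in G$ and $m,n\ge1$ such that $\ell(x),\ell(z),m,n$ satisfy the quadrilateral inequality, there is $y\in G$ with $\ell(y)=m$ and $\ell(x^{-1}y^{-1}z)=n$.
- (G2) For every condition $v\colon X\to\mathbb N\cup\{0\}$ there is $y\in G$ with $\ell(yxy^{-1})=v(x)$ for all $x\in X$.

*Proof.* There are countably many tuples $(x,z,m,n)$ and countably many conditions $v$, so it suffices that each single instance defines an open dense set. Each is open, because whether $\ell$ satisfies the instance with a given $y$, or fails the hypothesis in (G1), depends on finitely many values of $\ell$. For density, let $p$ be a condition and $\ell_0\in U_p$.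

**Step 1.** *Density for (G1).* If the quadrilateral inequality fails for $\ell_0(x),\ell_0(z),m,n$, then $\ell_0$ itself satisfies the instance. Otherwise take $\lambda$ from Lemma 3 and apply Lemma 2(b) with $Q=\mathrm{dom}\,p\cup\{x,z,t,x^{-1}t^{-1}z\}$. We get $y\in G$ and $\ell\in L(G)$ with $\ell=\ell_0$ on $\mathrm{dom}\,p\cup\{x,z\}$, $\ell(y)=m$, $\ell(x^{-1}y^{-1}z)=n$. So $\ell\in U_p$ satisfies the instance.

**Step 2.** *Density for (G2).* Take $\mu\in U_v$ and $N\ge1$ larger than all values of $p$ and $v$. Take $\lambda$ from Lemma 4 and apply Lemma 2(b) with $Q=\mathrm{dom}\,p\cup tXt^{-1}$. We get $y$ and $\ell$ with $\ell(a)=\lambda(a)=p(a)$ for $a\in\mathrm{dom}\,p$ and $\ell(yxy^{-1})=\lambda(txt^{-1})=v(x)$ for $x\in X$. $\square$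

## 9. Comparing lengths, defining word length, and Theorem A

From now on $\ell\in\mathcal C_G$ is fixed. All formulas below are in the signature $\{\cdot,L_0,L_1,\dots\}$ and do not depend on $G$ or $\ell$. The constant $1$ and inversion are definable from multiplication, so we use them freely.

**Lemma 6.**

(i) $\ell$ is onto $\mathbb N\cup\{0\}$.

(ii) There are formulas $x\approx z$ and $\mathrm{Le}(x,z)$ expressing $\ell(x)=\ell(z)$ and $\ell(x)\le\ell(z)$, and a formula $\mathrm{Add}(x,y,z)$ expressing $\ell(z)=\ell(x)+\ell(y)$.

(iii) The formula
$$D_k(x,\bar a,h):\quad \forall y\Big[\bigwedge_{i\le k}\big(L_0(ya_iy^{-1})\vee L_1(ya_iy^{-1})\big)\to\mathrm{Le}(yxy^{-1},h)\Big]$$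
expresses $|x|_{\bar a}\le\ell(h)$.

**Step 1.** *Part (i), so that elements can stand for numbers.* We have $\ell(1)=0$. For $m\ge1$ the numbers $0,0,m,m$ satisfy the quadrilateral inequality, so (G1) with $x=z=1$ and $m=n$ gives $y$ with $\ell(y)=m$.

**Step 2.** *Equality of lengths, seen through the neighbourhood $L_1xL_1$.* We claim
$$L_1xL_1=\{z\in G:|\ell(x)-\ell(z)|\le2\}. \tag{2}$$
The inclusion $\subseteq$ is the triangle inequality. If $|\ell(x)-\ell(z)|\le2$, then $\ell(x),\ell(z),1,1$ satisfy the quadrilateral inequality, and (G1) with $m=n=1$ gives $y$ such that $u=y$ and $v=x^{-1}y^{-1}z$ have length $1$; then $z=uxv$. Let $x\approx z$ be $\forall v\,(v\in L_1xL_1\leftrightarrow v\in L_1zL_1)$. By (2) it holds if $\ell(x)=\ell(z)$. If $\ell(x)<\ell(z)$, by (i) there is $v$ with $\ell(v)=\ell(z)+2$; it lies in $L_1zL_1$ but not in $L_1xL_1$. The case $\ell(z)<\ell(x)$ is symmetric.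

**Step 3.** *Order and addition, from products of spheres.* For all $g\in G$ and all numbers $m,n$,
$$g=uv\text{ for some }u,v\text{ with }\ell(u)=m,\ \ell(v)=n\iff|m-n|\le\ell(g)\le m+n. \tag{3}$$
The implication $\Rightarrow$ is the triangle inequality. For $\Leftarrow$ with $m,n\ge1$, the right side says that $0,\ell(g),m,n$ satisfy the quadrilateral inequality, so (G1) with $x=1$, $z=g$ gives $u=y$ and $v=y^{-1}g$. If $m=0$ or $n=0$, the right side says that $\ell(g)$ is the other number, and one factor is $1$. In particular, the products of two elements of length $m$ are exactly the $g$ with $\ell(g)\le2m$. Let $\mathrm{Le}(x,z)$ be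
$$\forall g\,\big[(\exists u\approx x)(\exists v\approx x)\,g=uv\ \to\ (\exists u\approx z)(\exists v\approx z)\,g=uv\big].$$
It says that $\ell(g)\le2\ell(x)$ implies $\ell(g)\le2\ell(z)$; since $\ell$ is onto, this means $\ell(x)\le\ell(z)$. Let $\mathrm{Add}(x,y,z)$ say that $uv\approx z$ for some $u\approx x$, $v\approx y$, and that $\mathrm{Le}(uv,z)$ for all $u\approx x$, $v\approx y$. By (3) and (i) it says that $\ell(z)$ is the maximum of $[\,|\ell(x)-\ell(y)|,\ell(x)+\ell(y)]$.

**Step 4.** *Part (iii): formula (1) with conjugates of $\ell$ in place of arbitrary length functions.* Put $n=\ell(h)$. If $|x|_{\bar a}\le n$ and $\ell(ya_iy^{-1})\le1$ for all $i$, then (1) applied to $\mu(g)=\ell(ygy^{-1})$ gives $\ell(yxy^{-1})\le n$. So $D_k(x,\bar a,h)$ holds. If $|x|_{\bar a}>n$, then (1) gives $\mu\in L(G)$ with $\mu(a_i)\le1$ for all $i$ and $\mu(x)>n$. The restriction of $\mu$ to $\{a_1,\dots,a_k,x\}$ is a condition, so (G2) gives $y$ with $\ell(ya_iy^{-1})=\mu(a_i)\le1$ and $\ell(yxy^{-1})=\mu(x)>n$. So $D_k(x,\bar a,h)$ fails. $\square$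

The rules (2) and (3) are the same in every MIF group, so products of spheres of $\ell$ carry no information about the number of generators of $G$. That information enters through conjugation, in (iii).

*Proof of Theorem A.* Let $\sigma_r$ be the sentence
$$\exists a_1\cdots\exists a_r\ \forall x\ \exists h\ D_r(x,\bar a,h).$$
Let $\ell\in\mathcal C_G$. By Lemma 6(i),(iii), $G_\ell\models\sigma_r$ iff there is $\bar a\in G^r$ with $|x|_{\bar a}<\infty$ for all $x\in G$, that is, iff $G$ is generated by at most $r$ elements. This does not depend on $\ell\in\mathcal C_G$. So $\mathcal C_G\subseteq\mathrm{Mod}(\sigma_r)$ if $G$ is generated by at most $r$ elements, and $\mathcal C_G\subseteq\mathrm{Mod}(\neg\sigma_r)$ otherwise. Since $\mathcal C_G$ is comeager, the claim follows. $\blacksquare$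

*Proof of the Corollary.* By Sela (*Diophantine geometry over groups VI*, GAFA 2006) and Kharlampovich–Myasnikov (*Elementary theory of free non-abelian groups*, J. Algebra 2006), the standard embeddings $F_2\to F_3\to\cdots$ are elementary. By the elementary chain theorem the embeddings into the union $F_\omega$ are elementary too, so all these groups are elementarily equivalent. Let $m<n$. Then $\sigma_m\in T(F_m)$. The group $F_n$ is not generated by $m$ elements: it maps onto $(\mathbb Z/2)^{m+1}$, which is a vector space of dimension $m+1$. Hence $\neg\sigma_m\in T(F_n)$. $\blacksquare$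

So $G\equiv H$ does not imply $T(G)=T(H)$, even for free groups. The rest of the lecture is about Theorems B and C.

## 10. Arithmetic and the evaluation of words inside $G_\ell$

To recover $W(G)$ from $G_\ell$ we need to handle finite sets, and for this we want full arithmetic. Fix $\ell\in\mathcal C_G$. Interpret the numbers as $G/{\approx}$ via $\ell$; this is correct by Lemma 6(i), and $\le$ and $+$ are definable by Lemma 6(ii). So we may use variables for numbers, and $\ell$ is a definable map from elements to numbers. By Lemma 6(iii), "$|x|_{\bar a}\le n$" and "$|x|_{\bar a}=n$" are definable relations of $x,\bar a,n$. Put $B_{\bar a}(n)=\{x:|x|_{\bar a}\le n\}$, a finite set.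

**Lemma 7.** Multiplication of numbers is definable, uniformly in $G$ and $\ell\in\mathcal C_G$.

**Step 1.** *We code finite sets of numbers by pairs of group elements.* For $a,z\in G$ let
$$S(a,z)=\{j\ge1:\exists x\,(|x|_a=j\wedge L_2(zxz^{-1}))\},$$
so that "$j\in S(a,z)$" is definable. We claim that for all $n\ge1$ and $S\subseteq[1,n]$ there are $a,z$ with $S(a,z)\cap[1,n]=S$. Some $a\in G$ has order $>2n$, possibly infinite: otherwise $t^{(2n)!}$ would be a mixed identity. The powers $a^j$ with $-n\le j\le n$ are then distinct, so $\{x:|x|_a=j\}=\{a^j,a^{-j}\}$ for $1\le j\le n$, and these pairs are disjoint and do not contain $1$. The function on $G$ with value $0$ at $1$, value $2$ at $a^{\pm j}$ for $j\in S$, and value $3$ elsewhere is symmetric with non-zero values in $[2,4]$, hence a length function. Apply (G2) to its restriction to $\{a^{\pm j}:1\le j\le n\}$: there is $z$ such that, for $1\le j\le n$, $\ell(za^{\pm j}z^{-1})=2$ iff $j\in S$.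

**Step 2.** *We define divisibility.* For $y,m\ge1$ we claim that $y\mid m$ iff there are $a,z$ such that $S=S(a,z)$ contains $y$ and $m$, and every $s\in S$ with $s\le m$ satisfies $s=y$ or ($s>y$ and $s-y\in S$). If such $a,z$ exist, start at $m\in S$ and subtract $y$ repeatedly; as long as the current element is not $y$, it is $>y$ and the next one is again in $S$. The descent must stop, and it stops at $y$. So $y\mid m$. Conversely, if $y\mid m$, use Step 1 with $n=m$ and the set of multiples of $y$ in $[1,m]$.

**Step 3.** *We pass from $+$ and $\mid$ to multiplication.* The least common multiple of positive numbers is definable from $\mid$ and $\le$. For $x\ge1$ the numbers $x$ and $x+1$ are coprime, so $x^2=\mathrm{lcm}(x,x+1)-x$. For $x,y\ge1$, $w=xy$ iff $(x+y)^2=x^2+y^2+2w$; products with $0$ are $0$. $\square$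

Thus all arithmetical relations are definable in $G_\ell$ by formulas independent of $G$ and $\ell$, and finite sequences and finite sets of numbers can be coded by numbers in the usual way. Fix, for each $k$, a computable enumeration $w_0,w_1,\dots$ of all words in $X_1^{\pm1},\dots,X_k^{\pm1}$.

**Lemma 8.** There is a formula $\mathrm{Ev}_k(\bar a,m,g)$ expressing $g=w_m(\bar a)$, uniformly in $G$ and $\ell\in\mathcal C_G$.

Evaluating $w_m$ letter by letter produces a sequence of group elements, and we can only code sequences of numbers. So we label the elements of a ball by distinct numbers. The length $\ell$, even conjugated, cannot do this directly, because it gives $x$ and $x^{-1}$ the same value. The remedy is to translate the ball by a suitable $c$ first.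

**Step 1.** *We write the formula.* Let $L$ be the length of $w_m$, an arithmetical function of $m$, and let $B=B_{\bar a}(L)$. The formula says: $g\in B$, and there are $c,z\in G$ and a number coding a sequence $(e_0,\dots,e_L)$ such that, with $e(x)=\ell(zxcz^{-1})$,

- $e$ is injective on $B$;
- $e_0=e(1)$ and $e_L=e(g)$;
- for each $i<L$, if the $(i+1)$-st letter of $w_m$ is $X_q^{\varepsilon}$, then there is $x\in B$ with $xa_q^\varepsilon\in B$, $e(x)=e_i$ and $e(xa_q^\varepsilon)=e_{i+1}$.

The last item is a finite conjunction over the $2k$ letters $X_q^\varepsilon$, and "the $(i+1)$-st letter of $w_m$ is $X_q^\varepsilon$" is arithmetical.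

**Step 2.** *The formula implies $g=w_m(\bar a)$.* Let $g_i$ be the value at $\bar a$ of the initial subword of length $i$ of $w_m$; then $g_i\in B$. We show $e_i=e(g_i)$ by induction. For $i=0$ this is $e_0=e(1)$. If $e_i=e(g_i)$, the element $x$ provided for $i$ satisfies $e(x)=e(g_i)$ with both in $B$, so $x=g_i$ and $e_{i+1}=e(g_ia_q^\varepsilon)=e(g_{i+1})$. Finally $e(g)=e_L=e(g_L)$ with $g,g_L\in B$, so $g=g_L=w_m(\bar a)$.

**Step 3.** *If $g=w_m(\bar a)$, the formula holds.* Then $g\in B$, and it suffices to find $c,z$ with $e$ injective on $B$, because $e_i=e(g_i)$ then works. For $x,x'\in B$ the elements $xt$ and $xtx't$ of $\Gamma$ are non-trivial, since the homomorphism $\Gamma\to\mathbb Z$ that kills $G$ and sends $t\mapsto1$ takes them to $1$ and $2$. By Lemma 2(a) there is $c\in G$ with $xc\ne1$ and $xcx'c\neq1$ for all $x,x'\in B$. So $1\notin Bc$ and $Bc\cap(Bc)^{-1}=\emptyset$. Put $N_0=|B|\ge1$. Give the $N_0$ elements of $Bc$ the distinct values $N_0,\dots,2N_0-1$, give each inverse the same value, give all other non-trivial elements the value $2N_0$, and give $1$ the value $0$. This is well defined and symmetric with non-zero values in $[N_0,2N_0]$,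 hence a length function. Apply (G2) to its restriction to $Bc$: there is $z$ such that $\ell(zxcz^{-1})$, for $x\in B$, takes distinct values. $\square$

## 11. Theorem B: comparing $T(G)$ with the weak second-order theory

**Proof of Theorem B(1).** *We carry out the unwinding of Section 4 for all sentences, inside $HF(G)$.*

**Step 1.** *We set up the relation to be defined.* Consider sentences $\sigma$ with parameters from $G$. By induction on $\sigma$ each $\mathrm{Mod}(\sigma)$ is Borel: for atomic sentences it is clopen, and quantifiers over the countable set $G$ give countable intersections and unions. So $\mathrm{Mod}(\sigma)$ has the Baire property. For a condition $p$ write $p\Vdash\sigma$ if $\mathrm{Mod}(\sigma)\cap U_p$ is comeager in $U_p$. The empty function is a condition, and $\sigma\in T(G)$ iff $\emptyset\Vdash\sigma$, for $\sigma$ without parameters.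

**Step 2.** *We prove a recursion for $\Vdash$.*

- An equation is forced by $p$ iff it is true in $G$: its truth does not depend on $\ell$, and the empty set is not comeager in the non-empty set $U_p$.
- $p\Vdash L_i(g)$ iff $q(g)=i$ for all conditions $q\supseteq p$ with $g\in\mathrm{dom}\,q$. Indeed, $\{\ell\in U_p:\ell(g)\ne i\}$ is open, so it is meager iff it is empty, that is, iff every $\ell\in U_p$ has $\ell(g)=i$; and the conditions $q\supseteq p$ are exactly the restrictions of such $\ell$ to finite sets containing $\mathrm{dom}\,p$.
- $p\Vdash\sigma\wedge\tau$ iff $p\Vdash\sigma$ and $p\Vdash\tau$. Likewise $p\Vdash\forall x\,\sigma(x)$ iff $p\Vdash\sigma(g)$ for all $g\in G$, because a countable intersection is comeager iff all its members are.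
- $p\Vdash\neg\sigma$ iff no condition $q\supseteq p$ satisfies $q\Vdash\sigma$. If $\mathrm{Mod}(\sigma)\cap U_p$ is meager and $q\supseteq p$, then $\mathrm{Mod}(\sigma)\cap U_q$ is meager, hence not comeager in $U_q$. If $\mathrm{Mod}(\sigma)\cap U_p$ is not meager, then by the Baire property $\mathrm{Mod}(\sigma)$ is comeager in some non-empty open $O\subseteq U_p$. Take $\ell\in O$ and a finite set $A\supseteq\mathrm{dom}\,p$ such that $q=\ell|_A$ has $U_q\subseteq O$; then $q\supseteq p$ and $q\Vdash\sigma$.

The remaining connectives and $\exists$ are expressed by $\neg,\wedge,\forall$.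

**Step 3.** *We express everything in $HF(G)$ by formulas independent of $G$.* Ordered pairs and finite functions are sets in the usual way, and all finite functions with values in $HF(G)$ are elements of $HF(G)$. The natural numbers (von Neumann) are the sets without urelements as elements that are transitive and linearly ordered by $\in$; since every element of $HF(G)$ is hereditarily finite, these are exactly the finite ordinals. Sums of finite sequences of numbers, and products of finite sequences from $G$, are defined by the existence of the finite function listing the partial results. Hence the criterion of Lemma 1, and so "$p$ is a condition", is definable. By Step 2 and induction on the formula $\sigma(\bar x)$, the relation $p\Vdash\sigma(\bar g)$ is definable. So for each sentence $\sigma$ there is a sentence about $HF(G)$, independent of $G$, that holds iff $\emptyset\Vdash\sigma$, that is, iff $\sigma\in T(G)$. Therefore $W(G)$ determines $T(G)$. $\blacksquare$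

**Proof of Theorem B(2).** By (1) it remains to prove $\Rightarrow$. *The plan is to interpret $HF(G)$ in $G_\ell$.*

**Step 1.** *We transfer local $k$-generation to $H$.* For each $r$ consider the sentence
$$\forall x_1\cdots\forall x_r\ \exists\bar a\ \bigwedge_{j\le r}\exists h\ D_k(x_j,\bar a,h),$$
with $\bar a$ a $k$-tuple. By Lemma 6, in $G_\ell$ with $\ell\in\mathcal C_G$ it says that any $r$ elements lie in a $k$-generated subgroup; the same formula works for $H$. So if $T(G)=T(H)$ and $G$ is locally $k$-generated, then $H$ is locally $k$-generated. Therefore it suffices to interpret $HF(G)$ in $G_\ell$, for every locally $k$-generated countable MIF group $G$ and every $\ell\in\mathcal C_G$, by formulas depending only on $k$.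

**Step 2.** *We choose codes.* Let $n\mapsto h_n$ be a computable bijective numbering of $HF(\mathbb N)$, the hereditarily finite sets with numbers as urelements. For $\bar a\in G^k$ define $\tau_{\bar a}\colon HF(\mathbb N)\to HF(G)$ by $\tau_{\bar a}(m)=w_m(\bar a)$ on urelements and $\tau_{\bar a}(S)=\{\tau_{\bar a}(s):s\in S\}$ on sets. By $\in$-induction, the image of $\tau_{\bar a}$ consists of all elements of $HF(G)$ whose urelements lie in $\langle\bar a\rangle$. An element of $HF(G)$ involves finitely many elements of $G$, and these lie in a $k$-generated subgroup. So every element of $HF(G)$ is $\tau_{\bar a}(h_n)$ for some code $(\bar a,n)$, with $\bar a\in G^k$ and $n$ a number. Codes are available in $G_\ell$. For example, with $k=2$ and $w_5=X_1X_2$, $w_7=X_2$, the set $\{a_1a_2,\{a_2\}\}$ is $\tau_{\bar a}(\{5,\{7\}\})$.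

**Step 3.** *We define the relations of $HF(G)$ on codes.* "$h_n$ is a urelement" is arithmetical.

*Equality.* Put $R_{\bar a,\bar b}=\{(i,j):w_i(\bar a)=w_j(\bar b)\}$; by Lemma 8 it is definable from $\bar a,\bar b$, as $\exists g\,(\mathrm{Ev}_k(\bar a,i,g)\wedge\mathrm{Ev}_k(\bar b,j,g))$. Whether $\tau_{\bar a}(h_n)=\tau_{\bar b}(h_{n'})$ is determined by $\in$-recursion: urelements $i,j$ are identified iff $(i,j)\in R_{\bar a,\bar b}$; two sets are identified iff each element of either one is identified with some element of the other; a set and a urelement are never identified. Only the part of $R_{\bar a,\bar b}$ on the urelements occurring in $h_n$ and $h_{n'}$ (including $h_n$, $h_{n'}$ themselves if they are urelements) matters. If that finite part is given by a code, the recursion is computable. So equality holds iff there are numbers $M,e$ such that $M$ bounds these urelements, $e$ codes a finite set of pairs that coincides with $R_{\bar a,\bar b}$ on $[0,M]^2$, and a certain arithmetical relation holds of $(n,n',M,e)$. This is a formula depending only on $k$.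

*Membership.* $(\bar a,n)$ codes a member of what $(\bar b,n')$ codes iff $h_{n'}$ is a set having an element $h_m$ such that $(\bar a,n)$ and $(\bar b,m)$ are equal in the sense just defined.

*Multiplication.* For codes of urelements, $h_n$ is a number computable from $n$, and $\mathrm{Ev}_k$ gives the coded group element; then use the multiplication of $G_\ell$.

**Step 4.** *We conclude.* Every sentence $\Phi$ about $HF$ translates into a sentence $\Phi^*$, depending only on $\Phi$ and $k$, with $HF(G)\models\Phi$ iff $G_\ell\models\Phi^*$, for each $\ell\in\mathcal C_G$. The left side does not depend on $\ell$ and $\mathcal C_G$ is comeager, so $HF(G)\models\Phi$ iff $\Phi^*\in T(G)$. The same holds for $H$. Hence $T(G)=T(H)$ implies $W(G)=W(H)$. $\blacksquare$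

## 12. Theorem C: rigidity, and elementarily equivalent groups with different $T$

**Proof of Theorem C(1).** *We describe $G$ up to isomorphism by one sentence.* An isomorphism $G\cong H$ induces a homeomorphism $L(G)\to L(H)$ and isomorphisms of the corresponding structures $G_\ell$, so isomorphic groups have equal $T$. Conversely, let $G=\langle\bar a\rangle$ with $\bar a\in G^k$, and let $\{m:w_m(\bar a)=1\}$ be defined by an arithmetical formula $\alpha(m)$. (For recursive presentations this set is recursively enumerable, hence arithmetical.) By Lemmas 6, 7 and 8 the sentence
$$\exists\bar a\,\big[\forall x\,\exists h\,D_k(x,\bar a,h)\ \wedge\ \forall m\,(\alpha(m)\leftrightarrow\mathrm{Ev}_k(\bar a,m,1))\big],$$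
with $m$ a number variable, holds in $G_\ell$ for all $\ell\in\mathcal C_G$, so it is in $T(G)$. If $T(G)=T(H)$, it holds in $H_\ell$ for some $\ell\in\mathcal C_H$. Since the formulas have the same meaning there, $H$ is generated by a $k$-tuple $\bar b$ with $w_m(\bar b)=1$ iff $w_m(\bar a)=1$. So $a_i\mapsto b_i$ extends to an isomorphism $G\cong H$. $\blacksquare$

**Proof of Theorem C(2).**

**Step 1.** *We check that countable groups $H\equiv G$ are again MIF.* For all $n\ge1$ and non-zero integers $k_1,\dots,k_n$ consider
$$\forall g_0,\dots,g_n\Big(\bigwedge_{0<i<n}g_i\ne1\ \to\ \exists y\ g_0y^{k_1}g_1\cdots y^{k_n}g_n\ne1\Big).$$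
By normal forms, every element of $G*\langle t\rangle$ outside $G$ is $g_0t^{k_1}g_1\cdots t^{k_n}g_n$ with $n\ge1$, non-zero $k_i$, and $g_i\ne1$ for $0<i<n$; and all such expressions are non-trivial. Elements of $G\setminus\{1\}$ are fixed by every substitution, so they are never mixed identities. Hence these sentences axiomatize MIF, and every $H\equiv G$ is MIF.

**Step 2.** *Finitely generated $G$: we lose finite generation in an elementary extension.* Let $G$ be generated by $r\ge1$ elements. As $G$ is infinite and countable, compactness and Löwenheim–Skolem give a chain $G=H_0\prec H_1\prec\cdots$ of proper countable elementary extensions. By the elementary chain theorem the union $H$ satisfies $H\succ G$, and $H$ is countable. A finite tuple of $H$ lies in some $H_n\neq H$, so $H$ is not finitely generated. By Theorem A, $\sigma_r\in T(G)$ and $\neg\sigma_r\in T(H)$.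

**Step 3.** *Torsion $G$: we create an element of infinite order and detect it.* The orders of elements of $G$ are unbounded: if all were at most $b$, then $t^{b!}$ would be a mixed identity. So every finite part of $\mathrm{Th}(G)\cup\{c^j\ne1:j\ge1\}$ is satisfiable in $G$, and by compactness and Löwenheim–Skolem there is a countable $H\equiv G$ with an element of infinite order. By Step 1, $H$ is MIF. Consider the sentence
$$\forall x\,\exists h\,\forall g\,\big[\exists h'\,D_1(g,x,h')\to D_1(g,x,h)\big].$$
By Lemma 6 it says, for $\ell\in\mathcal C_G$ or $\ell\in\mathcal C_H$, that for every $x$ the function $|\cdot|_x$ is bounded on $\langle x\rangle$. If $x$ has finite order, $\langle x\rangle$ is finite and the function is bounded; if $x$ has infinite order, $|x^j|_x=|j|$ is unbounded. So the sentence says that every element has finite order. It belongs to $T(G)$, and its negation belongs to $T(H)$. $\blacksquare$
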